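
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{K-semistable and K-unstable Fano varieties with\\ $\alpha$-invariant between the boundary values}


\begin{abstract}
Let $n\ge 2$. We construct $n$-dimensional K-polystable toric $\mathbb Q$-Fano varieties with $\alpha$-invariant in the open interval $(\frac1{n+1},\frac1n)$, accumulating at $\frac1{n+1}$, and $n$-dimensional K-unstable $\mathbb Q$-Fano varieties with $\alpha$-invariant in the open interval $(\frac{n-1}n,\frac n{n+1})$. The first are given by simplices with slightly truncated corners, over a lattice built for the purpose; the second are weighted complete intersections, for which the main work is a lower bound for $\alpha$, obtained for $n\ge3$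 by degenerating an arbitrary anticanonical divisor at each point.
\end{abstract}

\section{Introduction}

\subsection{A maximum and an average}
A $\mathbb Q$-Fano variety is a normal projective variety $X$ over $\mathbb C$ with klt singularities such that $-K_X$ is $\mathbb Q$-Cartier and ample. Its $\alpha$-invariant is
\[
\alpha(X)=\inf\{\operatorname{lct}(X;D)\mid D\ge 0 \text{ a $\mathbb Q$-divisor},\ D\sim_{\mathbb Q}-K_X\},
\]
where $\operatorname{lct}(X;D)$ is the largest $c$ such that $(X,cD)$ is log canonical (lc). K-(semi/poly)stability has its usual meaning, and \emph{K-unstable} means not K-semistable.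

Both notions can be read off from valuations. Let $v$ be a divisorial valuation over $X$, i.e.\ a positive multiple of $\operatorname{ord}_E$ for a prime divisor $E$ over $X$. Let $A_X(v)$ be its log discrepancy, put $T(v)=\sup\{v(D)\mid 0\le D\sim_{\mathbb Q}-K_X\}$, and let
\begin{equation}\label{eq:S}
S(v)=\lim_{m}\ \frac1{m\,h^0(-mK_X)}\sum_i v(s_i),
\end{equation}
where $m$ is sufficiently divisible and $(s_i)$ is a basis of $H^0(X,-mK_X)$ such that, for every $j$, the $s_i$ with $v(s_i)\ge j$ span $\{s\mid v(s)\ge j\}$. If $v$ is integer-valued, then $\sum_iv(s_i)=\sum_{j\ge1}\dim\{s\mid v(s)\ge j\}$. Since $\operatorname{lct}(X;D)=\inf_vA_X(v)/v(D)$, we have $\alpha(X)=\inf_vA_X(v)/T(v)$. On the other hand, the Fujita--Li criterion says that $X$ is K-semistable if and only if $A_X(v)\ge S(v)$ for all $v$. So $\alpha$ compares log discrepancies with \emph{maximal} orders of vanishing, and K-semistability compares them with \emph{average} ones.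

How far can average and maximum be apart? If $X$ is toric and $v$ is torus invariant, then $v$ is given by an affine function on an $n$-dimensional polytope with minimum $0$ and maximum $T(v)$, and $S(v)$ is the value at the barycenter. On a simplex with vertex values $(0,\dots,0,T)$ this gives $S=\frac1{n+1}T$; with vertex values $(0,T,\dots,T)$ it gives $S=\frac n{n+1}T$. This explains the two constants in the following known results for $n$-dimensional $\mathbb Q$-Fano varieties $X$.
\begin{itemize}
\item (Tian, Demailly--Koll\'ar, Odaka--Sano, Fujita) $X$ is K-stable if $\alpha(X)>\frac n{n+1}$, or if $\alpha(X)=\frac n{n+1}$, $n\ge2$ and $X$ is smooth; $X$ is K-semistable if $\alpha(X)\ge\frac n{n+1}$.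
\item (Fujita--Odaka) If $X$ is K-semistable, then $\alpha(X)\ge\frac1{n+1}$.
\item (C.~Jiang) $\mathbb P^n$ is the only K-semistable Fano manifold with $\alpha=\frac1{n+1}$.
\item (Fujita) If $\alpha(X)=\frac n{n+1}$ but $X$ is not K-stable, then $X$ specially degenerates to a K-semistable $\mathbb Q$-Fano variety $X_0$ with $\alpha(X_0)=\frac1{n+1}$.
\item For all sufficiently large $n$ there are singular $X$ with $\alpha(X)=\frac n{n+1}$ that are not K-polystable. There are also K-unstable $X$ with $\alpha(X)=\frac{n-1}n$.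
\end{itemize}
These statements concern the boundary values $\frac1{n+1}$, $\frac{n-1}n$, $\frac n{n+1}$. Liu and Zhuang \cite{LZ} ask, in connection with the sharpness of Tian's criterion and a conjecture of Jiang, what happens strictly between them. For which $n\ge2$ is there
\begin{enumerate}
\item[(1)] a K-semistable $\mathbb Q$-Fano $n$-fold $X$ with $\frac1{n+1}<\alpha(X)<\frac1n$?
\item[(2)] a K-unstable $\mathbb Q$-Fano $n$-fold $X$ with $\frac{n-1}n<\alpha(X)<\frac n{n+1}$?
\end{enumerate}
For $n=1$ the only $\mathbb Q$-Fano variety is $\mathbb P^1$, with $\alpha=\frac12$, so there is nothing in either interval. The rigidity at the endpoints might suggest gaps next to them in higher dimension as well. There are none: for every $n\ge2$ the answer to both questions is yes.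

\subsection{Results}

\begin{theoremA}
For every $n\ge2$ there are toric K-polystable $\mathbb Q$-Fano $n$-folds $X_s$ ($s\ge2$ even) with $\frac1{n+1}<\alpha(X_s)<\frac1n$, and $\alpha(X_s)\to\frac1{n+1}$ as $s\to\infty$.
\end{theoremA}

\begin{theoremB}
For every $n\ge2$ there is a K-unstable $\mathbb Q$-Fano $n$-fold $X$ with $\frac{n-1}n<\alpha(X)<\frac n{n+1}$. Explicitly:
\begin{itemize}
\item $n=2$: $X_{10,12}=\{xy-z^2=rt,\ y^2-x^3=zt\}\subset\mathbb P(3,4,5,6,7)$ with coordinates $r,x,z,y,t$; here $\alpha=\frac7{12}$.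
\item $n=3$: $X_{55}=\{w(x_1^2+x_2^4+y^{13})+u^5+x_1x_2y^4=0\}\subset\mathbb P(26,13,4,11,3)$ with coordinates $x_1,x_2,y,u,w$; here $\alpha=\frac{27}{40}$.
\item $n\ge4$: put $k=2n-1$, $\tau=2n-2$, $L=k\tau$, $(m_1,\dots,m_{n-1})=(2,\,n-1,\,\tau,\dots,\tau,\,L)$ with $n-4$ entries $\tau$, choose $c_1,\dots,c_{n-1}\in\mathbb C$ distinct and nonzero, and let $p=jL-1$, $j\ge1$. The hypersurface
\[
X_p=\Big\{w\Big(\sum x_i^{m_i}+y^p\Big)+u^k+y^2\sum c_ix_i^{m_i}=0\Big\}\subset\mathbb P\big(\tfrac{pL}{m_1},\dots,\tfrac{pL}{m_{n-1}},L,\tau(p+2),2L\big)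
\]
with coordinates $x_1,\dots,x_{n-1},y,u,w$ has the required properties for $p\gg0$. Moreover $\alpha(X_p)\le\frac{2n-1}{2n+1}$ for all $p$, and $\alpha(X_p)\to\frac{2n-1}{2n+1}$ as $p\to\infty$.
\end{itemize}
\end{theoremB}

\subsection{The ideas}
\emph{Theorem A.} The anticanonical polytope of $\mathbb P^n$ is a simplex, and $\alpha(\mathbb P^n)=\frac1{n+1}$ is forced by its vertices. We cut off the vertices a little, cyclically symmetrically. Symmetry keeps the barycenter at $0$, hence K-polystability, and shrinking the polytope raises $\alpha$. The difficulty is arithmetic. In an anticanonical polytope every facet normal must be a \emph{primitive} lattice vector at lattice height exactly $-1$, so the depth of the cut is dictated by the lattice. We construct a lattice that allows very shallow cuts.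

\emph{Theorem B.} We want the opposite simplex: a valuation $v$ for which all vertices except one have the maximal value. For $n\ge3$ take a hypersurface
\[
X=\{w\,f(x,y)+u^k+Q(x)y^e=0\},\qquad \deg w=a,\quad -K_X\sim\mathcal O(I),
\]
and let $v$ be a weighted valuation at the point $P_w=(0:\dots:0:1)$ for which $v$ of a section depends (asymptotically) only on its exponent in $w$. Then $S(v)=\frac n{n+1}T(v)$, $T(v)=kI$ and $A_X(v)=kI-a$ (Lemma~\ref{lem:unstable}). So we want
\begin{equation}\label{eq:window}
na<kI<(n+1)a .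
\end{equation}
The right inequality is $A_X(v)<S(v)$, and the left one says $A_X(v)/T(v)>\frac{n-1}n$. The term $Qy^e$ is there for the divisor $\{w=0\}$: on the hypersurface $wf+u^k=0$ this divisor is $k\{w=u=0\}$, and it would force $\alpha\le\frac a{kI}<\frac1n$.

What remains is to show that no divisor is much worse than what $v$ sees. For $n\ge4$ a large exponent $p$ in $f=\sum x_i^{m_i}+y^p$ helps. The degrees of the $x_i$ and $u$ grow with $p$ while $I$, $\deg y$ and $\deg w$ stay fixed, so a section of $\mathcal O(\theta N)$ has small degree $O(\theta N/p)$ in $(x,u)$. At each point we degenerate the pair until the powers of $y$ and $w$ split off as harmless product factors. At most points, what is left is a divisor of small degree on a smooth hypersurface of bounded degree, and B\'ezout's theorem bounds its multiplicity. For $n=3$ the exponent $p=13$ is already large enough for the same method, except along the stratum $y=w=0$, where an explicit toric computation gives the exact value.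

For surfaces the same phenomenon occurs at a quotient of a $D_4$ singularity, and everything can be done by hand with intersection numbers. This is Section~\ref{sec:surface}, which can be read as an introduction to the later sections. Section~\ref{sec:tools} collects the tools and Section~\ref{sec:A} proves Theorem A. Sections~\ref{sec:hyp}--\ref{sec:stratum} treat $n\ge3$.

\section{Tools}\label{sec:tools}

Everything is over $\mathbb C$. A pair $(Y,\Delta)$ consists of a normal variety (or germ of a complex space) and a $\mathbb Q$-divisor with $K_Y+\Delta$ $\mathbb Q$-Cartier. It is lc (klt) if $\Delta\ge0$ and all log discrepancies are $\ge0$ ($>0$), equivalently if $\Delta\ge0$ and the crepant pullback of $\Delta$ to a log resolution has all coefficients $\le1$ ($<1$). The prefix ``sub-'' means that $\Delta\ge0$ is not required. ``lc at $P$'' means lc in a neighborhood of $P$; $\{g=0\}$ is the divisor of $g$ with multiplicities. Decreasing a boundary by an effective $\mathbb Q$-Cartier divisor preserves lc, as long as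 the result is effective.

\begin{lemma}[Irreducibility]\label{lem:irr}
\begin{enumerate}
\item[(a)] If $g\in\mathbb C[x]$ is nonconstant and squarefree, then $u^k+g$ is irreducible.
\item[(b)] If $k$ is prime and $g\ne0$ is not a $k$-th power, then $u^k+g$ is irreducible.
\item[(c)] If $A\ne0$ and $B$ are coprime polynomials not involving $w$, then $wA+B$ is irreducible.
\end{enumerate}
\end{lemma}
\begin{proof}
(a) is Eisenstein's criterion at a prime factor of $g$. (b) For $k$ prime, $u^k-h$ is irreducible over a field unless $h$ is a $k$-th power; apply this with $h=-g$ over $\mathbb C(x)$ (note that $-1$ is a $k$-th power in $\mathbb C$) and use Gauss's lemma. (c) In a factorization of $wA+B$ one factor is free of $w$; it divides both $A$ and $B$, so it is constant.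
\end{proof}

A polynomial in at least two variables whose zero divisor is smooth outside a point is squarefree, since a repeated factor would make it singular along a hypersurface. We use this without comment.

\begin{lemma}[Finite covers {\cite[5.20]{KM}}]\label{lem:cover}
Let $\pi:Y'\to Y$ be finite and surjective between normal varieties and $K_{Y'}+D'=\pi^*(K_Y+D)$. Then $(Y',D')$ is (sub-)lc if and only if $(Y,D)$ is; likewise for klt. If $\pi$ is \'etale in codimension one and $v$ is a divisorial valuation over $Y'$, its restriction to $Y$ satisfies $A_Y(v)=A_{Y'}(v)$. For a normal cyclic cover $\pi:\{u^k=-g(z)\}\to\mathbb C^M_z$ with $g$ reduced and $B=\{g=0\}$,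
\[
K=\pi^*\big(K+(1-\tfrac1k)B\big),\qquad \{u=0\}=\tfrac1k\pi^*B .
\]
\end{lemma}

\begin{lemma}[Inversion of adjunction, \cite{Kaw}]\label{lem:inv}
Let $Y$ be normal, $S\subset Y$ a normal prime divisor, $B\ge0$ a $\mathbb Q$-divisor not containing $S$, and $K_Y+S+B$ $\mathbb Q$-Cartier. If $(S,\mathrm{Diff}_S(B))$ is lc, then $(Y,S+B)$ is lc near $S$. If $S$ is Cartier and $B$ is $\mathbb Q$-Cartier, then $Y$ is regular at the codimension-one points of $S$, and $\mathrm{Diff}_S(B)=B|_S$.
\end{lemma}

Here the different is defined by $(K_Y+S+B)|_S=K_S+\mathrm{Diff}_S(B)$. The only nonzero different with $B=0$ we shall meet is that of $\{a=0\}/{\pm1}\subset\mathbb C^2_{a,e}/{\pm1}$, which is $\frac12$ times the origin.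

\begin{lemma}[Elementary criteria]\label{lem:elem}
\begin{enumerate}
\item[(a)] A convex combination of ($\mathbb Q$-Cartier) boundaries $\Delta_i$ with $(Y,\Delta_i)$ lc is again an lc boundary.
\item[(b)] The product $(V,\Delta)\times(\mathbb C_T,c\{0\})$ is (sub-)lc if and only if $(V,\Delta)$ is and $c\le1$.
\item[(c)] If $Y$ is smooth at $P$, $\Delta\ge0$ and $\operatorname{mult}_P\Delta\le1$, then $(Y,\Delta)$ is lc at $P$.
\item[(d)] Let $Y$ be smooth at $P$, let $\{q=0\}$ be smooth at $P$ or $q(P)\ne0$, let $0<\eta\le1$, $\Delta\ge 0$, and $\operatorname{mult}_P\Delta\le\eta$. Then $(Y,(1-\eta)\{q=0\}+\Delta)$ is lc at $P$.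
\end{enumerate}
\end{lemma}
\begin{proof}
(a) Log discrepancies are affine in the boundary. (b) Take the product of a log resolution of $(V,\Delta)$ with $\mathbb C_T$. (c) Write $\Delta=\sum a_j\{g_j=0\}$ near $P$ with $a_j\ge0$, and let $\mu_j=\operatorname{mult}_Pg_j$, so $\sum a_j\mu_j\le1$. In general local coordinates $z_1,z_2,\dots$ every $g_j$ contains the monomial $z_1^{\mu_j}$. For the weights $(1,W,\dots,W)$ with $W>\max\mu_j$ the part of lowest weight of $g_j$ is a constant times $z_1^{\mu_j}$. As $(\sum a_j\mu_j)\{z_1=0\}$ is lc, the claim follows from Lemma~\ref{lem:deg}(a) below, whose proof does not use the present lemma. (d) The boundary is $(1-\eta)\{q=0\}+\eta\cdot(\Delta/\eta)$; use (a) and (c).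
\end{proof}

\begin{lemma}[B\'ezout]\label{lem:bez}
Let $V\subset\mathbb C^M$ be an irreducible hypersurface of degree $D_1$, smooth at $P\in V$, and let $\sigma$ be a polynomial with $\sigma|_V\not\equiv0$. Then $\operatorname{mult}_P(\{\sigma=0\}|_V)\le D_1\deg\sigma$.
\end{lemma}
\begin{proof}
Let $\mu$ be the multiplicity. For a general affine $2$-plane $\Lambda\ni P$, the plane curve $V\cap\Lambda$ has degree $\le D_1$ and is smooth at $P$, and its tangent line is a general line in $T_PV$. The leading form of $\sigma|_V$, a nonzero form of degree $\mu$ on $T_PV$, does not vanish on a general line, so $\sigma|_{V\cap\Lambda}$ has order exactly $\mu$ at $P$. Let $\Gamma$ be the unique component of $V\cap\Lambda$ through $P$. Then $\sigma|_\Gamma\not\equiv0$, and B\'ezout's theorem in the plane gives $\mu\le\deg\Gamma\cdot\deg\sigma\le D_1\deg\sigma$.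
\end{proof}

\paragraph{Initial forms.} Give the coordinates of $\mathbb C^M$ integer weights $\ge0$ such that those of positive weight vanish at $P$. For $g\ne0$ let $\hat g$ be its part of lowest weight.

\begin{lemma}[Degeneration]\label{lem:deg}
\begin{enumerate}
\item[(a)] Let $g_j\ne0$ be convergent at $P$ and $a_j\in\mathbb Q_{\ge0}$. If $(\mathbb C^M,\sum a_j\{\hat g_j=0\})$ is lc at $P$, then so is $(\mathbb C^M,\sum a_j\{g_j=0\})$.
\item[(b)] Let $F,s$ be polynomials with $F(P)=0$. Suppose that $X_0=\{\hat F=0\}$ contains $P$ and is normal at $P$, that $\hat s\not\equiv0$ on $X_0$ near $P$, and that $(X_0,\frac1N\{\hat s=0\})$ is lc at $P$. Then $\{F=0\}$ is normal at $P$ and $(\{F=0\},\frac1N\{s=0\})$ is lc at $P$.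
\end{enumerate}
\end{lemma}
\begin{proof}
Let $\lambda_i$ be the weights, $d$ the weight of $\hat g$, and $g^{(t)}(z)=t^{-d}g(t^{\lambda_1}z_1,\dots,t^{\lambda_M}z_M)$. This is holomorphic in $(z,t)$ near $(P,0)$ and equals $\hat g$ at $t=0$; for $t\ne0$ its germ at $P$ is isomorphic to that of $g$, because $z\mapsto(t^{\lambda_i}z_i)$ fixes $P$.

(a) Choose $N\ge1$ with $Na_j\in\mathbb Z$ and let $G^{(t)}=\prod(g_j^{(t)})^{Na_j}$. By lower semicontinuity of the log canonical threshold \cite{DK}, $\operatorname{lct}_P(G^{(0)})\le\operatorname{lct}_P(G^{(t)})$ for small $t$, and the right side is independent of $t\ne0$. Lc of the two pairs means that the two sides are $\ge\frac1N$.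

(b) Let $\mathcal X=\{F^{(t)}=0\}\subset\mathbb C^M\times\mathbb C_t$ and $\mathcal D=\frac1N\{s^{(t)}=0\}$. The fiber $X_0=\{t=0\}$ is a Cartier divisor in the hypersurface $\mathcal X$. It is regular in codimension one near $P$, hence so is $\mathcal X$ near $(P,0)$, and a hypersurface that is regular in codimension one is normal. By Lemma~\ref{lem:inv}, $(\mathcal X,X_0+\mathcal D)$ is lc near $(P,0)$, so $(\mathcal X,\mathcal D)$ is lc on a neighborhood $U$ of $(P,0)$. By generic smoothness applied to a log resolution, the fibers of $U$ are normal and lc for all but finitely many $t$. For small $t\ne0$ we have $(P,t)\in U$, and the germ of $(\mathcal X_t,\mathcal D_t)$ at $P$ is isomorphic to that of $(\{F=0\},\frac1N\{s=0\})$.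
\end{proof}

We mostly use this with a single coordinate $T$ of weight $1$ and all others of weight $0$. For $g(z,T)\ne0$ write $g=T^{l}(g_0(z)+T(\cdots))$ with $g_0\ne0$, and call $l=l(g)$ and $g_0$ the \emph{$T$-order} and the \emph{$T$-leading coefficient} of $g$.

\begin{corollary}[Splitting off a coordinate]\label{cor:split}
Let $P=(z_0,0)\in\mathbb C^{M-1}_z\times\mathbb C_T$.
\begin{enumerate}
\item[(a)] Let $a_j\in\mathbb Q_{\ge0}$. If $\sum a_jl(g_j)\le1$ and $(\mathbb C^{M-1},\sum a_j\{g_{j,0}=0\})$ is lc at $z_0$, then $(\mathbb C^M,\sum a_j\{g_j=0\})$ is lc at $P$.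
\item[(b)] Let $F,s$ be polynomials, $s\ne0$, $F_0:=F(z,0)\not\equiv0$, $F_0(z_0)=0$. If $V=\{F_0=0\}$ is normal at $z_0$, $s_0\not\equiv0$ on $V$ near $z_0$, $l(s)\le N$, and $(V,\frac1N\{s_0=0\})$ is lc at $z_0$, then $(\{F=0\},\frac1N\{s=0\})$ is lc at $P$.
\end{enumerate}
\end{corollary}
\begin{proof}
The initial forms are $T^{l(g_j)}g_{j,0}$ in (a), and $F_0$ and $T^{l(s)}s_0$ in (b). Use Lemma~\ref{lem:deg} and Lemma~\ref{lem:elem}(b).
\end{proof}

\begin{lemma}[Quasi-homogeneous pairs]\label{lem:cone}
Let $\Delta=\sum a_j\{g_j=0\}$ on $\mathbb C^M$, $a_j\ge 0$, with $g_j$ quasi-homogeneous of degree $d_j$ for integer weights $\lambda_i>0$. If $\Delta$ is lc on $\mathbb C^M\setminus0$ and $\sum\lambda_i\ge\sum a_jd_j$, then $\Delta$ is lc at $0$.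
\end{lemma}
\begin{proof}
Pull back by $z_i=y_i^{\lambda_i}$. Then $K+\Delta$ becomes $K$ plus the homogeneous sub-boundary $\sum(1-\lambda_i)\{y_i=0\}+\Delta^*$, of degree $M-\sum\lambda_i+\sum a_jd_j\le M$. The blow-up of $0$ is a line bundle over $\mathbb P^{M-1}$ with zero section the exceptional divisor $E$. The strict transform of the sub-boundary is pulled back from $\mathbb P^{M-1}$, and $E$ has coefficient $\le M-(M-1)=1$. Sub-lc off $E$ gives sub-lc on $\mathbb P^{M-1}$, hence sub-lc everywhere by Lemma~\ref{lem:elem}(b). Descend by Lemma~\ref{lem:cover}.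
\end{proof}

\begin{lemma}[Slices]\label{lem:slice}
Let $\mathbb C^*$ act on $\mathbb C^M$ by $t\cdot z=(t^{d_i}z_i)$, and let a pair, on $\mathbb C^M$ or on an invariant subvariety, be given by quasi-homogeneous equations. If $d_i\ne0$, the pair is lc (klt, smooth, normal) at a point with $z_i\ne0$ if and only if its slice by $\{z_i=1\}$ is so at a corresponding point, i.e.\ a point of the same orbit. If $C\subset\mathbb C^M$ is a normal invariant subvariety, all $d_i>0$, $X=(C\setminus0)/\mathbb C^*$, and $\mathbb C^*$ acts freely in codimension one on $C\setminus0$, then $C\cap\{z_i=1\}\to X$ is a quotient by $\mu_{d_i}$ onto an open set, \'etale in codimension one; and lc (klt) of $X$ at a point is equivalent to that of $C\setminus0$ at a point over it.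
\end{lemma}
\begin{proof}
The map $\{z_i=1\}\times\mathbb C^*\to\{z_i\ne0\}$, $(z,t)\mapsto t\cdot z$, is \'etale and surjective (it is the quotient by a free action of $\mu_{|d_i|}$), and the pair pulls back to a product with $\mathbb C^*$. The second part follows from the first and Lemma~\ref{lem:cover}.
\end{proof}

\section{Truncated simplices: proof of Theorem A}\label{sec:A}

\subsection{The \texorpdfstring{$\alpha$}{alpha}-invariant of a toric variety}

Let $X$ be a toric $\mathbb Q$-Fano variety with cocharacter lattice $N$, character lattice $M$ and primitive ray generators $\rho\in N$, and let $P=\{m\in M_{\mathbb R}\mid\langle m,\rho\rangle\ge-1\ \forall\rho\}$ be the polytope of $-K_X=\sum D_\rho$.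

\begin{lemma}\label{lem:toric}
Let $h=\max_\rho\max_{m\in P}\langle m,\rho\rangle$. Then $\alpha(X)=\frac1{1+h}$.
\end{lemma}
\begin{proof}
($\le$) For rational $m\in P$ the divisor $D_m=\sum_\rho(\langle m,\rho\rangle+1)D_\rho$ is effective, $D_m\sim_{\mathbb Q}-K_X$, and $\operatorname{lct}(X;D_m)\le1/\max_\rho(\langle m,\rho\rangle+1)$. The value $h$ is attained at a rational vertex.

($\ge$) Let $0\le D\sim_{\mathbb Q}-K_X$, where $kD$ is the divisor of a section $\sum_ma_m\chi^m$ of $\mathcal O(-kK_X)$ with $kK_X$ Cartier. A general one-parameter subgroup $\xi$ of the torus has a unique minimum, at some $m_0$, on $\{m\mid a_m\ne0\}$. Let $\mathcal D$ be $\frac1k$ times the divisor of the section $\sum a_mt^{\langle m-m_0,\xi\rangle}\chi^m$ on $X\times\mathbb A^1$. It is $\mathbb Q$-Cartier, with $\mathcal D_0=D_{m_0/k}$ and $(X,\mathcal D_t)\cong(X,D)$ for $t\ne0$. Let $\lambda=\frac1{1+h}$. The coefficients of $\lambda D_{m_0/k}$ on the toric boundary are $\le1$, and $X$ with its whole toric boundary $B\sim-K_X$ is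 lc, so $(X,\lambda D_{m_0/k})$ is lc. By Lemma~\ref{lem:inv}, $(X\times\mathbb A^1,X\times0+\lambda\mathcal D)$ is lc near $X\times0$. The non-lc locus of $(X\times\mathbb A^1,\lambda\mathcal D)$ is closed and misses $X\times 0$, so by properness it misses all fibers near $0$. General fibers are then lc, and so $(X,\lambda D)$ is lc.
\end{proof}

For $\mathbb P^n$ we have $h=n$, attained at the vertices of the simplex.

\subsection{The plan, and the hexagon}
Write points of the $n$-dimensional space $M_{\mathbb R}$ as $(m_0,\dots,m_n)$ with $\sum m_i=0$, indices mod $n+1$, and let $e_i$ be the $i$-th coordinate function, so that $\sum e_i=0$. The simplex $\{m_i\ge-1\}$ has vertices with one coordinate $n$ and the others $-1$. A vector $v=\beta e_1+\beta'e_2$ with $\beta,\beta'>0$ satisfies $\langle m,v\rangle\ge-1$ on the whole simplex if $\beta+\beta'\le1$. If $\beta+\beta'$ exceeds $1$ by little compared with $\beta$ and $\beta'$, then $\langle m,v\rangle\ge-1$ cuts off exactly the corner regions of the vertices with $m_1=m_2=-1$.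 The vectors used below have coefficient sum $1+\frac{2(s-1)}c$, where $s$ is a parameter and $c=1+s+\dots+s^n$; as $s\to\infty$ the sum tends to $1$ and the cuts become arbitrarily shallow.

\begin{example}\label{ex:hexagon}
Let $n=2$ and $v_i=\frac17(4e_i+5e_{i+1})$, so the coefficient sum is $\frac97$. The region $P=\{m_i\ge-1,\ 4m_i+5m_{i+1}\ge-7\}$ is a hexagon: near $(2,-1,-1)$ the inequality $4m_1+5m_2\ge-7$ cuts the edges $m_1=-1$ and $m_2=-1$ in
\[
(\tfrac85,-1,-\tfrac35),\qquad(\tfrac32,-\tfrac12,-1),
\]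
and the six vertices are the cyclic permutations of these two. On them the maximum of the $m_i$ is $\frac85$, and the maximum of $\frac17(4m_i+5m_{i+1})$ is $\frac17\big(4\cdot(-\tfrac35)+5\cdot\tfrac85\big)=\frac45$. So $h=\frac85$. If there is a lattice in which all $e_i$ and $v_i$ are primitive, the toric surface has $\alpha=\frac1{1+8/5}=\frac5{13}\in(\frac13,\frac12)$. Such a lattice is the case $n=s=2$ of the next construction.
\end{example}

\subsection{The lattice}
Let $s\ge2$ be even and $c=1+s+\dots+s^n$; thus $c$ is odd, $c\equiv1\pmod s$, and $2s<1+s+s^2\le c$. Let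
\[
R=\mathbb Z[\sigma]/(1+\sigma+\dots+\sigma^n),\qquad e_i=\sigma^i,
\]
so that $R$ is free with basis $1,\dots,\sigma^{n-1}$, $\sigma^{n+1}=1$ and $\sum_{i=0}^ne_i=0$. Put
\[
J=(c,\ 2s+(c-2)\sigma)\subset R,\qquad N=\tfrac1cJ,\qquad v_0=\frac{2s\,e_0+(c-2)e_1}c,\qquad v_i=\sigma^iv_0 .
\]
Then $N$ is a $\sigma$-stable lattice of rank $n$ containing all $e_i$ and $v_i$.

\begin{lemma}
All $e_i$ and $v_i$ are primitive in $N$.
\end{lemma}
\begin{proof}
By symmetry consider $e_0$ and $v_0$. The homomorphism $R\to\mathbb Z/c$, $\sigma\mapsto s$, is well defined since $1+s+\dots+s^n=c$, and it kills $J$, since $2s+(c-2)s=cs$. So $J\cap\mathbb Z\subset c\mathbb Z$. If $e_0/r\in N$ with $r\ge1$, then $c/r\in J\cap\mathbb Q=J\cap\mathbb Z\subset c\mathbb Z$, so $r=1$. If $v_0/r\in N$, then $(2s+(c-2)\sigma)/r\in R$. As $1,\sigma$ are part of a basis, $r\mid\gcd(2s,c-2)$. This gcd is $1$, because $c-2$ is odd and $c-2\equiv-1\pmod s$.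
\end{proof}

\subsection{The variety \texorpdfstring{$X_s$}{Xs}}
Let
\[
P=\{\langle m,e_i\rangle\ge-1,\ \langle m,v_i\rangle\ge-1\}=\{m_i\ge-1,\ 2s\,m_i+(c-2)m_{i+1}\ge-c\quad(i\in\mathbb Z/(n+1))\}.
\]
This system of inequalities is cyclically invariant, and $P$ is contained in the simplex $\{m_i\ge-1\}$.

\emph{The $e_i$ are facet normals of $P$.} The point $m_1=-1$, $m_j=\frac1n$ ($j\ne1$) satisfies all other inequalities strictly. For $(i,i+1)=(0,1)$ the value is $\frac{2s}n-(c-2)>-c$; for $(1,2)$ it is $-2s+\frac{c-2}n>-c$; for the other pairs it is positive.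

\emph{The $v_i$ are facet normals of $P$.} The vertex $(n,-1,\dots,-1)$ of the simplex has $2sm_1+(c-2)m_2=-c-2(s-1)<-c$, so $P$ is not the simplex. Hence some $v_i$, and by symmetry every one, defines a facet.

Let $X=X_s$ be the toric variety of the normal fan of $P$. Its primitive ray generators are the $e_i$ and $v_i$, so $P$ is the polytope of $-K_X$. Each maximal cone corresponds to a vertex of $P$ at which the inequalities for its rays are equalities with right side $-1$, so $-K_X$ is $\mathbb Q$-Cartier and ample; and a $\mathbb Q$-Gorenstein toric variety is klt. The barycenter of $P$ is invariant under cyclic permutations of the $m_i$, hence is $0$. So $X$ is K\"ahler--Einstein \cite{BB} and therefore K-polystable \cite{Ber}.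

\subsection{Bounds on \texorpdfstring{$h$}{h}}
\emph{Upper bound.} On the simplex $m_i\le n$, with equality only at a vertex, and no vertex of the simplex lies in $P$; so $\max_Pm_i<n$. The linear function $v_i$ takes at the vertices of the simplex the values
\[
\frac{(c-2)n-2s}c,\qquad\frac{2sn-c+2}c,\qquad\frac{-2s-c+2}c,
\]
all $<n$ since $2s<c$. So $h<n$.

\emph{Lower bound.} Put $\delta=\frac{2(s-1)}{c-2}$ and
\[
m_1=-1,\qquad m_j=-1+\delta\ \ (2\le j\le n),\qquad m_0=n-(n-1)\delta,
\]
with sum $0$. We have $(n-1)\delta<1$, because $c-2=s+\dots+s^n-1\ge(2^n-1)s-1\ge(2n-1)s-1>2(n-1)(s-1)$. In particular $m_0>0$. This point lies in $P$. Clearly $m_i\ge-1$, and the remaining inequalities hold: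
\begin{itemize}
\item $(1,2)$: $-2s+(c-2)(-1+\delta)=-2s-c+2+2(s-1)=-c$;
\item $(j,j+1)$ with $2\le j<n$: $(2s+c-2)(-1+\delta)=-c+2s\delta\ge-c$;
\item $(n,0)$: the value is $\ge-2s\ge-c$; \quad $(0,1)$: the value is $\ge-(c-2)\ge-c$.
\end{itemize}
Hence $n-1<n-(n-1)\delta\le h<n$, and Lemma~\ref{lem:toric} gives $\frac1{n+1}<\alpha(X_s)<\frac1n$. As $s\to\infty$ we have $\delta\to0$, so $h\to n$ and $\alpha(X_s)\to\frac1{n+1}$. This proves Theorem A.\qed

\section{The surface: Theorem B for \texorpdfstring{$n=2$}{n=2}}\label{sec:surface}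

Let
\[
X=\{F_1=xy-z^2-rt=0,\ F_2=y^2-x^3-zt=0\}\subset\mathbb P(3,4,5,6,7)_{r,x,z,y,t},
\]
with $\deg F_1=10$, $\deg F_2=12$, and let $P_r$, $P_t$ be the coordinate points of $r$ and $t$.

\subsection{\texorpdfstring{$X$}{X} is a \texorpdfstring{$\mathbb Q$}{Q}-Fano surface}
Consider the affine cone. If $t\ne0$, the $(r,z)$-minor of the Jacobian matrix is $t^2\ne0$. If $t=0$, then $xy=z^2$, $y^2=x^3$, and the $(x,z)$-minor is $-6zx^2$; it vanishes only if $x=y=z=0$. So the cone is a $3$-dimensional complete intersection, smooth outside the $r$-axis, hence normal; being graded with positive weights it is connected, hence irreducible.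

Which points have nontrivial stabilizer? For $\mu_2$ only $x,y$ may be nonzero, and $xy=0$, $y^2=x^3$ leaves no point. For $\mu_3$ only $r,y$ may be nonzero and $y^2=0$, which gives $P_r$. For $\mu_5$ only $z$, and $z^2=0$. For $\mu_7$ only $t$, which gives $P_t$. So $X$ is smooth outside $P_r,P_t$, and
\[
-K_X=\mathcal O(25-22)=\mathcal O(3),\qquad \mathcal O(1)^2=\tfrac{10\cdot12}{3\cdot4\cdot5\cdot6\cdot7}=\tfrac1{21},\qquad(-K_X)^2=\tfrac37 .
\]

\emph{The point $P_t$.} With $t=1$ we get $z=y^2-x^3$, $r=xy-z^2$. So $X\cap\{t\ne0\}=\mathbb C^2_{x,y}/\mu_7$ with weights $(4,6)$, free off $0$.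

\emph{The point $P_r$.} With $r=1$ we get $t=xy-z^2$, and the slice is
\[
Y_0=\{y^2-xyz-x^3+z^3=0\},
\]
a $D_4$ singularity (complete the square; the cubic $-x^3+z^3$ has three distinct factors), modulo $\mu_3$ acting with weights $(1,2,0)$ on $(x,z,y)$, freely off $0$. Since $D_4$ is canonical, $X$ is klt at $P_r$ by Lemma~\ref{lem:cover}. So $X$ is a $\mathbb Q$-Fano surface.

\subsection{The valuation \texorpdfstring{$v$}{v}}
Let $\pi:\hat Y\to Y_0$ be the weighted blow-up with weights $(2,2,3)$ for $(x,z,y)$, $E$ its exceptional curve and $v=\operatorname{ord}_E$.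

\begin{lemma}\label{lem:D4}
\begin{enumerate}
\item[(a)] $E\cong\mathbb P^1$. Along $E$ the surface $\hat Y$ has exactly three singular points $p_1,p_2,p_3$, of type $A_1$, and $\mathrm{Diff}_E(0)=\frac12(p_1+p_2+p_3)$.
\item[(b)] $A_{Y_0}(v)=1$ and $E^2=-\frac12$.
\item[(c)] If the part $g_0$ of lowest weight of $g$ is not divisible by $y^2-x^3+z^3$, then $v(g)$ is the weight of $g_0$.
\end{enumerate}
\end{lemma}
\begin{proof}
In the chart $x=a^2$, $z=ba^2$, $y=ea^3$, modulo $(a,b,e)\mapsto(-a,b,-e)$, the surface becomes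
\[
e^2-abe-1+b^3=0,\qquad E=\{a=0\},\quad e^2=1-b^3 .
\]
Upstairs it is smooth along $a=0$, and the involution has exactly the fixed points $a=e=0$, $b^3=1$ there. At these $(a,e)$ are local coordinates, so the quotient has $A_1$ points with the stated different. In the chart $z=a^2$, $x=ba^2$, $y=ea^3$ the equation is $e^2-abe-b^3+1=0$, with the same properties. The two charts cover $E$, since $x=z=0$ implies $y=0$ on $y^2=x^3-z^3$. All three fixed points have $b\ne0$, so they lie in both charts. The quotient of $E$ upstairs by $e\mapsto-e$ has coordinate $b$, so $E\cong\mathbb P^1$. This proves (a).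

The quotient maps are \'etale in codimension one, so $v$ is the order along $a=0$ upstairs. In the first chart $g=a^{\mathrm{wt}(g_0)}(g_0(1,b,e)+a(\cdots))$, with $g_0$ evaluated at $(x,z,y)=(1,b,e)$, and $g_0(1,b,e)$ vanishes identically on $e^2=1-b^3$ only if $g_0$ is divisible by $y^2-x^3+z^3$. So (c) follows.

The generator $\frac{dx\wedge dz}{2y-xz}$ of $K_{Y_0}$ pulls back to $\frac{2a^3\,da\wedge db}{a^3(2e-ab)}=\frac{2\,da\wedge db}{2e-ab}$, a generator upstairs. So $\pi$ is crepant and $A_{Y_0}(v)=1$. Finally $\pi^*\{x=0\}=2E+\hat G$, where $\hat G$ is $\{b=0\}$ in the second chart. It meets $E$ at $e=\pm i$, i.e.\ in one smooth point of $\hat Y$, transversally. So $0=2E^2+1$.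
\end{proof}

For a divisor on $X$ we take $v$ of its pullback to $Y_0$; by Lemma~\ref{lem:cover}, $A_X(v)=1$.

\subsection{K-instability}
We show $S(v)>1=A_X(v)$. The idea is that vanishing to order $j$ along $E$ imposes only about $\frac{j^2}{12}$ conditions on sections. For $s\in H^0(X,\mathcal O(3m))$ the function $s/r^m$ on $Y_0$ is $\mu_3$-invariant. By Lemma~\ref{lem:D4}(c) the functions on $Y_0$ modulo $\{v\ge j\}$ have as basis the monomials $x^iz^ly^\epsilon$ with $\epsilon\in\{0,1\}$ and $2i+2l+3\epsilon<j$. The invariant ones are those with $i\equiv l\pmod3$; there are $\frac{j^2}{12}+O(j)$ of them. Hence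
\[
\dim\{s\mid v(s)\ge j\}\ \ge\ h^0(-mK_X)-\tfrac{j^2}{12}-O(j),\qquad h^0(-mK_X)=\tfrac3{14}m^2+O(m).
\]
Summing over $j\le mt_0$ with $t_0^2=\frac{18}7$, where the main terms cancel, gives
\[
S(v)\ \ge\ \int_0^{t_0}\Big(1-\frac{7t^2}{18}\Big)dt=\frac23t_0,\qquad S(v)^2\ge\frac49\cdot\frac{18}7=\frac87>1 .
\]
By the Fujita--Li criterion $X$ is K-unstable.

\begin{remark}
The same conclusion follows from a theorem of Liu \cite[Thm 3]{Liu}: a K-semistable $\mathbb Q$-Fano $n$-fold with a quotient singularity $\mathbb C^n/G$, where $G$ acts freely in codimension one, satisfies $(-K)^n\le(n+1)^n/|G|$. A $D_4$ point is the quotient of $\mathbb C^2$ by a group of order $8$ acting freely off $0$, so the punctured germ of $X$ at $P_r$ has as universal cover a punctured germ of $\mathbb C^2$, of degree $24$. Hence $P_r$ is a quotient singularity by a group of order $24$ acting freely off $0$; and $\frac37>\frac9{24}$.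
\end{remark}

\subsection{\texorpdfstring{$\alpha(X)=\frac7{12}$}{alpha(X)=7/12}}
Let $C=\{t=0\}$. On its support $xy=z^2$ and $y^2=x^3$; with $\rho=z/x$ this gives $x=\rho^4$, $z=\rho^5$, $y=\rho^6$. So the support is the birational image of $\mathbb P(3,1)\ni(r,\rho)\mapsto(r,\rho^4,\rho^5,\rho^6,0)$ and has degree $\frac13$ with respect to $\mathcal O(1)$. As $\mathcal O(1)\cdot C=\frac7{21}=\frac13$, the divisor $C$ is reduced and irreducible.

By Lemma~\ref{lem:D4}(c), $v(C)=v(xy-z^2)=4$. So $D=\frac37C\sim_{\mathbb Q}-K_X$ has $v(D)=\frac{12}7$ and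
\[
\alpha(X)\le\frac{A_X(v)}{v(D)}=\frac7{12}.
\]

For the converse let $0\le D\sim_{\mathbb Q}-K_X$. We show that $(X,\frac7{12}D)$ is lc at every point $P$. The method is always the same. We choose a prime divisor $B\ni P$ and write $D=\lambda\frac3{\deg B}B+(1-\lambda)D^*$ with $0\le\lambda\le1$, $D^*\sim_{\mathbb Q}-K_X$ effective and $B\not\subset\operatorname{Supp}D^*$ (if $\lambda=1$, only the first part is present). The first part is explicit, and the second is controlled by $D^*\cdot B=\frac{3\deg B}{21}=\frac{\deg B}7$.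

\emph{At $P_r$.} Take $B=C$. On $\hat Y$ the strict transform satisfies $E\cdot\hat C=-v(C)E^2=2$. So the local intersection number of $D^*$ and $C$ on $Y_0$ is at least $v(D^*)E\cdot\hat C=2v(D^*)$, and
\[
1=D^*\cdot C\ge\tfrac13\cdot2\,v(D^*),\qquad v(D^*)\le\tfrac32 .
\]
Hence $v(D)\le\max(\frac{12}7,\frac32)=\frac{12}7$. The crepant pullback of $\frac7{12}D$ to $\hat Y$ is $\frac7{12}\hat D+\frac7{12}v(D)E$ with $\frac7{12}v(D)\le1$, and $\frac7{12}\hat D\cdot E=\frac7{12}v(D)\cdot\frac12\le\frac12$. So all coefficients of $\mathrm{Diff}_E(\frac7{12}\hat D)=\mathrm{Diff}_E(0)+\frac7{12}\hat D|_E$ are $\le\frac12+\frac12=1$. By Lemma~\ref{lem:inv}, $(\hat Y,E+\frac7{12}\hat D)$ is lc near $E$. Hence $(Y_0,\frac7{12}D)$ is lc at $0$, and $(X,\frac7{12}D)$ is lc at $P_r$.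

\emph{At $P_t$.} Take $B=\{r=0\}$, of degree $3$. On $r=z=0$ we have $xy=0$ and $y^2=x^3$, so only $P_t$ remains. Where $z\ne0$, $B$ is given by $xy=z^2$, $t=(y^2-x^3)/z$, so its cone is parametrized by $(x,z)\in(\mathbb C^*)^2$. Thus $B$ is prime. In the chart $\mathbb C^2_{x,y}$ of $P_t$ it is $xy-(y^2-x^3)^2=0$, nodal at $0$, so $(X,\frac7{12}B)$ is lc at $P_t$. Moreover $2\operatorname{mult}_0D^*\le7\,D^*\cdot B=3$, so $\frac7{12}\operatorname{mult}_0D^*\le\frac78\le1$, and $\frac7{12}D^*$ is lc. Conclude by Lemma~\ref{lem:elem}(a).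

\emph{At $P\ne P_r$ with $t(P)=0$.} Take $B=C$. Here $x(P)\ne0$. In the slice $x=1$ we have $y=z^2+rt$, and $F_2=(z^2+rt)^2-1-zt$ has $z$-derivative $4z^3\ne0$ at $t=0$, where $z^4=1$. So $(r,t)$ are local coordinates and $C$ is smooth at $P$.

\emph{At $P\ne P_t$ with $t(P)\ne0$.} In the chart $t=1$ we have $(x,y)\ne(0,0)$, and we take for $B$ the one of
\[
\{x=0\},\quad\{y=0\},\quad\{z=0\}=\{y^2=x^3\},\quad\{y^2=\lambda x^3\}\ (\lambda\ne0,1)
\]
that contains $P$; the degrees are $4,6,5,12$. In this chart each is reduced, irreducible and smooth off the origin. Each meets $C$ only in $P_r$, because each of these conditions together with $xy=z^2$, $y^2=x^3$ gives $x=y=z=0$. So $B$ is prime and smooth at $P$.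

In the last two cases $\frac7{12}\cdot\frac3{\deg B}<1$, so $\frac7{12}\cdot\frac3{\deg B}B$ is lc at $P$. Further $\operatorname{mult}_PD^*\le D^*\cdot B=\frac{\deg B}7\le\frac{12}7$, so $\frac7{12}D^*$ is lc at $P$. Conclude by Lemma~\ref{lem:elem}(a).

Hence $\alpha(X)=\frac7{12}\in(\frac12,\frac23)$, and Theorem B holds for $n=2$.\qed

\section{The hypersurfaces for \texorpdfstring{$n\ge3$}{n at least 3}}\label{sec:hyp}

\subsection{Definition}
Let $x=(x_1,\dots,x_{n-1})$, $f'=\sum x_i^{m_i}$, $L=\operatorname{lcm}(m_i)$, $\omega_i=L/m_i$, $f=f'+y^p$, and let $Q(x)$ be homogeneous of degree $L-\varepsilon$ for the weights $\omega$. Put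
\begin{equation}\label{eq:F}
F=w\,(f'(x)+y^p)+u^k+Q(x)y^e,
\end{equation}
\[
\deg x_i=p\,\omega_i,\quad\deg y=L,\quad\deg w=a:=eL-\varepsilon p,\quad\deg u=a_u:=\tfrac{Lp+a}k,\quad d:=\deg F=Lp+a .
\]
Let $X=\{F=0\}$, $C(X)$ its affine cone (of dimension $n+1$), and
\begin{equation}\label{eq:I}
I=\sum\deg-d=p\sum\omega_i+L+a_u-Lp .
\end{equation}
We use two sets of data.
\begin{itemize}
\item[\textbf{(I)}] $n=3$: $m=(2,4)$, $L=4$, $\omega=(2,1)$, $Q=x_1x_2$, $\varepsilon=1$, $p=13$, $k=5$, $e=4$. Then $a=3$, $a_u=11$, $d=55$, $I=2$, and $X=X_{55}$.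
\item[\textbf{(II)}] $n\ge4$: $k=2n-1$, $e=2$, $\varepsilon=0$, $\tau=2n-2$, $L=k\tau$,
\[
m=(2,\ n-1,\ \underbrace{\tau,\dots,\tau}_{n-4},\ L),\qquad Q=\sum c_ix_i^{m_i}\ \text{ with $c_i$ distinct and nonzero},\qquad p=jL-1,\ j\ge1 .
\]
\end{itemize}
In (II)
\begin{equation}\label{eq:summ}
\sum\frac1{m_i}=\frac{(n-1)+2+(n-4)}{2n-2}+\frac1{(2n-2)(2n-1)}=1-\frac1k ,
\end{equation}
so $\sum\omega_i=L-\tau$. Further
\[
a=2L,\quad a_u=\tau(p+2),\quad I=L+2\tau=(2n-2)(2n+1),\quad kI=(2n+1)L .
\]
Also $p$ is odd, and $p$ and $p+2=jL+1$ are prime to $L$. The window \eqref{eq:window} reads $9<10<12$ in (I) and $2nL<(2n+1)L<(2n+2)L$ in (II). For $n=4$, for instance, $k=7$, $L=42$, $m=(2,3,42)$, $a=84$, $I=54$ and $kI=378$.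

In both cases $\gcd(k,e)=1$, and $f'$, $f$ (and $Q$ in (II)) have zero divisors that are smooth off the origin, so these polynomials are squarefree. Moreover $f'$ and $Q$ are coprime. In (I) this is clear. In (II) $f'=x_1^2+\sum_{i\ge2}x_i^{m_i}$ is irreducible by Lemma~\ref{lem:irr}(a), and $Q$, which has the same $\omega$-degree, is not a multiple of $f'$ since the $c_i$ are distinct. Finally, a common factor of $u^k+Qy^e$ with a polynomial free of $u$ would divide the coefficient $1$ of $u^k$, so it is constant.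

\subsection{\texorpdfstring{$X$}{X} is a \texorpdfstring{$\mathbb Q$}{Q}-Fano variety}

\begin{lemma}\label{lem:Fano}
$X$ is a $\mathbb Q$-Fano variety with $-K_X\sim\mathcal O(I)$ and $H^0(X,\mathcal O_X(M))=(\mathbb C[x,y,u,w]/F)_M$, and $\mathbb C^*$ acts on $C(X)\setminus0$ freely in codimension one. In particular $(X,D)$ is lc at $P$ if and only if the pair induced on the cone is lc at a point over $P$.
\end{lemma}
\begin{proof}
\emph{Normality.} At a singular point of $C(X)\setminus0$ we have $F_w=f=0$ and $u=0$, hence $Qy^e=0$. If $y\ne0$, then $Q=0$ and $F_y=pwy^{p-1}=0$, so $w=0$; then $Q_{x_i}=0$ for all $i$, which in both cases gives $x=0$, contradicting $f=0$. If $y=0$, then $f'=0$ and $wf'_{x_i}=0$ for all $i$, so $x=0$ or $w=0$. Thus the singular locus is contained in the $w$-axis and $\{y=u=w=f'=0\}$, of dimensions $1$ and $n-2$, i.e.\ of codimension $\ge3$. So $C(X)$ is normal. By Lemma~\ref{lem:irr}(c), $F$ is irreducible.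

\emph{Stabilizers.} Let $\ell$ be a prime. A point fixed by $\mu_\ell$ has zero coordinate wherever the weight is not divisible by $\ell$. We show that the image in $X$ of the fixed locus has dimension $\le n-2$.

In (I) the weights of $x_1,x_2,y,u,w$ are $26,13,4,11,3$. For $\ell=2$ the fixed locus is $\{x_2=u=w=0\}$, for $\ell=13$ it is $\{y=u=w=0\}$; both have dimension $1=n-2$ in $X$. For $\ell=3$ it is $P_w$. For $\ell=11$ only $u$ may be nonzero, and $u^5=0$, so it is empty. Other $\ell$ divide no weight.

In (II), let first $\ell\mid p$. Then $\ell\nmid2L$ and $\ell\nmid\tau(p+2)$, so $y=u=w=0$, of dimension $n-2$. Next let $\ell\mid L$. Then $\ell\nmid p(p+2)$, so the weight $pL/m_i$ of $x_i$ is prime to $\ell$ if and only if $v_\ell(m_i)=v_\ell(L)$, and the weight $(L/k)(p+2)$ of $u$ if and only if $v_\ell(k)=v_\ell(L)$. One of the $m_i$ is $L$. By \eqref{eq:summ} the sum $\sum\frac1{m_i}+\frac1k=1$ is $\ell$-integral, so the maximal pole order $v_\ell(L)$ occurs at least twice among its terms. Hence at least two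 of the coordinates $x_i,u$ vanish on the fixed locus. As $F$ contains the monomial $wy^p$, it does not vanish identically where these two vanish, and the dimension is $\le n-2$. Finally let $\ell\nmid pL$. Then $\ell$ is odd (as $L$ is even) and $x=y=w=0$, whence $u^k=0$: empty.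

So the action is free in codimension one. The description of $H^0$ follows from normality of $C(X)$, and $K_X\sim\mathcal O(d-\sum\deg)$ by adjunction. The last claim is Lemma~\ref{lem:slice}.

\emph{klt.} By Lemma~\ref{lem:slice} we may work on $C(X)\setminus0$ at its singular points. At a point with $y=u=w=f'=0$, $x\ne0$, some $f'_{x_i}\ne0$, so $\varphi=f'+y^p$ can replace $x_i$ as a local coordinate, and $C(X)$ is the $k$-fold cover attached to $B=\{w\varphi+Qy^e=0\}$. With weights $1$ for $w,\varphi$, weight $2$ for $y$, and $0$ for the others, $w\varphi$ has weight $2$ and $Qy^e$ has weight $\ge4$. By Lemma~\ref{lem:deg}(a), $B$ is lc with coefficient $1$ since $\{w\varphi=0\}$ is. So $(1-\frac1k)B$ is klt, and Lemma~\ref{lem:cover} applies. At $P_w$ the slice $w=1$ is the $k$-fold cover attached to $\{f+Qy^e=0\}\subset\mathbb C^n_{x,y}$. For the weights $(p\omega_i,L)$ the term $Qy^e$ has degree $Lp+a>Lp=\deg f$, so the initial form is $f$, which is smooth off $0$. By Lemmas~\ref{lem:deg}(a) and \ref{lem:cone}, $c\{f+Qy^e=0\}$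 is lc at $0$ for $c=\min(1,\sum\frac1{m_i}+\frac1p)$, and $c>1-\frac1k$: by \eqref{eq:summ} in (II), and by $\frac12+\frac14+\frac1{13}>\frac45$ in (I). So $(1-\frac1k)\{f+Qy^e=0\}$ is klt at $0$, and Lemma~\ref{lem:cover} applies again.
\end{proof}

\subsection{The destabilizing valuation}

\begin{example}
On $X_{55}$ let $v$ have weights $v(x_1,x_2,y,u)=(130,65,20,52)$ in the chart $w=1$. Then $x_1^2,x_2^4,y^{13},u^5$ all have weight $260$, and $A(v)=130+65+20+52-260=7$. A monomial with $u$-exponent $b$ and $w$-exponent $\gamma$ in $H^0(\mathcal O(2m))$ has $v=10m-3(b+5\gamma)$. With $b<5$ and $\gamma$ on average about $\frac14\cdot\frac{2m}3=\frac m6$, we find $T(v)=10$ and $S(v)=10-\frac{15}6=\frac{15}2>7$, while $A(v)/T(v)=\frac7{10}>\frac23$.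
\end{example}

\begin{lemma}\label{lem:unstable}
Let $v$ be the valuation centered at $P_w=(0:\dots:0:1)$ with weights $v(x_i)=kp\,\omega_i$, $v(y)=kL$, $v(u)=Lp$ in the chart $w=1$. Then
\[
A_X(v)=kI-a,\qquad T(v)=kI,\qquad S(v)=\frac n{n+1}kI .
\]
Hence $X$ is K-unstable, and $\alpha(X)\le\frac{kI-a}{kI}$, which is $\frac7{10}$ in {\rm(I)} and $\frac{2n-1}{2n+1}$ in {\rm(II)}.
\end{lemma}
\begin{proof}
\emph{Log discrepancy.} The slice $Y=C(X)\cap\{w=1\}\subset\mathbb C^{n+1}_{x,y,u}$ has equation $g=f+u^k+Qy^e$. Its initial form is $g_0=f+u^k$, of weight $kLp$, since $Qy^e$ has weight $kLp+ka$. By Lemma~\ref{lem:irr}(a), $g_0$ is irreducible, so the associated graded ring $\mathbb C[x,y,u]/(g_0)$ is a domain and $v$ is a valuation. Divide the weights by their gcd and take the weighted blow-up of $\mathbb C^{n+1}$, with exceptional divisor $E$ and strict transform $\hat Y$. As $g_0$ is irreducible and not a monomial, the generic point of $\hat Y\cap E=\{g_0=0\}$ has all coordinates nonzero. There the blow-up and $E$ are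 smooth and $\hat Y\cap E$ is reduced, so $\hat Y$ is smooth and transversal to $E$. Hence $v$ is a positive multiple of $\operatorname{ord}_{\hat Y\cap E}$, and by adjunction and \eqref{eq:I}
\[
A_Y(v)=k\Big(\sum p\,\omega_i+L\Big)+Lp-kLp=kI-a .
\]
By Lemmas~\ref{lem:slice} and \ref{lem:cover}, $A_X(v)=A_Y(v)$.

\emph{Maximum and average.} The monomials $x^\kappa y^lu^bw^\gamma$ with $b<k$ of degree $M$ form a basis of $H^0(\mathcal O(M))$. For $w=1$ they become distinct monomials with $b<k$, whose images in $\mathbb C[x,y,u]/(f+u^k)$ are linearly independent. So $v$ of a linear combination is the minimum over its monomials, and the basis is compatible with the filtration by $v$. Using $p\,\omega\cdot\kappa+Ll+a_ub+a\gamma=M$ and $ka_u=Lp+a$,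
\begin{equation}\label{eq:vmon}
v(x^\kappa y^lu^bw^\gamma)=k(M-a_ub-a\gamma)+Lpb=kM-a(b+k\gamma).
\end{equation}
In particular $v\le kM$ on $H^0(\mathcal O(M))$, so $T(v)\le kI$; and $D=\frac IL\{y=0\}\sim_{\mathbb Q}-K_X$ has $v(D)=kI$. For fixed $b$ the exponents $(\kappa,l,\gamma)$ are the lattice points (if any) of the simplex $\{p\,\omega\cdot\kappa+Ll+a\gamma=M-a_ub\}$ in the positive orthant. As $M\to\infty$ (divisible), after division by $M$ they equidistribute on the $n$-simplex $\{p\,\omega\cdot\kappa+Ll+a\gamma=1\}$, where $\gamma$ has mean $\frac1{n+1}\cdot\frac1a$, the average over the $n+1$ vertices. With $M=mI$ this gives $S(v)=kI-ak\cdot\frac I{a(n+1)}=\frac n{n+1}kI$.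

\emph{Conclusions.} $A_X(v)<S(v)$ is equivalent to $kI<(n+1)a$, the right half of \eqref{eq:window}; so $X$ is K-unstable by the Fujita--Li criterion. Further $\alpha(X)\le A_X(v)/T(v)=\frac{kI-a}{kI}$.
\end{proof}

\section{Lower bound for \texorpdfstring{$\alpha$}{alpha}: the strata with \texorpdfstring{$(y,w)\ne(0,0)$}{(y,w) nonzero}}\label{sec:lower}

\subsection{Statement and normalization}
In (I) put $\theta=\frac{27}{20}=\frac{27}{40}I$. In (II) fix a rational number $c_0\in(\frac{n-1}n,\frac{2n-1}{2n+1})$, put $\theta=c_0I$, so that $\theta<\frac{2n-1}{2n+1}I=L$, and assume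
\begin{equation}\label{eq:p}
p\ \ge\ \max\Big\{L^2,\ \frac{4L}{L-\theta}\Big\}.
\end{equation}
Note that in (II) $L,I,\theta,k$ do not depend on $p$.

\begin{proposition}\label{prop:lc}
$(X,D)$ is lc for every effective $\mathbb Q$-divisor $D\sim_{\mathbb Q}\mathcal O(\theta)$. In particular $\alpha(X)\ge\theta/I$.
\end{proposition}

The proof occupies this and the next section. By Lemma~\ref{lem:Fano}, $D=\frac1N\{s=0\}$ with $s\ne0$ homogeneous of degree $\theta N$. As $F$ is monic of degree $k$ in $u$, we may and do assume $\deg_us<k$. For a monomial $x^\kappa y^lu^bw^\gamma$ of $s$,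
\begin{equation}\label{eq:deg}
p\,\omega\cdot\kappa+Ll+a_ub+a\gamma=\theta N .
\end{equation}
Put $d_0=\min(p,a_u)$, which is $11$ in (I) and $p$ in (II), and $D_1=\max(k,m_1,\dots,m_{n-1})$, which is $5$ in (I) and $L$ in (II). From \eqref{eq:deg} we read off
\begin{equation}\label{eq:bounds}
\frac lN\le\frac\theta L<1,\qquad\frac\gamma N\le\frac\theta a<1,\qquad\frac{|\kappa|+b}N\le\frac\theta{d_0},\qquad\text{and}\qquad \frac{D_1\theta}{d_0}\le1,\quad\frac\theta p<\frac1k .
\end{equation}
Indeed in (I) $\frac\theta L=\frac{27}{80}$, $\frac\theta a=\frac9{20}$, $\frac{D_1\theta}{d_0}=\frac{27}{44}$, $\frac\theta p=\frac{27}{260}$. In (II) $\theta<L$ and $p\ge L^2$ give $\frac{L\theta}p\le1$ and $\frac\theta p\le\frac1L<\frac1k$, and $\frac\theta a=\frac\theta{2L}<\frac12$.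

Two facts are used repeatedly. First, \emph{a nonzero polynomial with $\deg_u<k$ does not vanish identically on an irreducible hypersurface $\{G=0\}$ where $G$ has $u$-degree $k$ and constant leading coefficient}, since otherwise it would be divisible by $G$. We refer to this as \emph{non-vanishing}. Second:

\begin{lemma}\label{lem:final}
Let $V=\{u^k+g(x)=0\}\subset\mathbb C^n_{x,u}$ be irreducible of degree $\le D_1$ and smooth at a point $P\in V$, and let $\sigma(x,u)\ne0$ have $\deg_u\sigma<k$ and $\deg\sigma\le\theta N/d_0$. Then $(V,\frac1N\{\sigma=0\})$ is lc at $P$.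
\end{lemma}
\begin{proof}
By non-vanishing and Lemma~\ref{lem:bez} the multiplicity of $\frac1N\{\sigma=0\}$ at $P$ is at most $\frac{D_1}N\cdot\frac{\theta N}{d_0}\le1$. Use Lemma~\ref{lem:elem}(c).
\end{proof}

So the strategy at a point of $X$ is to degenerate $F$ and $s$, splitting off $y$ and $w$ with coefficients $<1$, until a situation as in Lemma~\ref{lem:final} is reached. The points of $X$ fall into four classes:
\begin{itemize}
\item $P_w$ (\S\ref{ss:V}), where the degenerate hypersurface is singular and the valuation $v$ of Lemma~\ref{lem:unstable} enters;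
\item $y=0$, $w\ne0$, $x\ne0$ (\S\ref{ss:Z}); if $y=0$, $w\ne0$ and $x=0$, then $u^k=0$ and the point is $P_w$;
\item $y\ne0$ (\S\ref{ss:Y});
\item $y=w=0$, where $u^k=0$ and so $x\ne0$ (Section~\ref{sec:stratum}).
\end{itemize}

\subsection{The point \texorpdfstring{$P_w$}{Pw}}\label{ss:V}
Set $w=1$ and use the weights of Lemma~\ref{lem:unstable}. By \eqref{eq:vmon} the monomials of $s$ have weight $k\theta N-a(b+k\gamma)$. In the initial form $b+k\gamma$ is constant; since $0\le b<k$, both $b$ and $\gamma$ are constant, so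
\[
\hat s=u^b\phi(x,y),\qquad \phi\text{ homogeneous for the weights }(p\omega_i,L),\qquad ba_u+\deg\phi\le\theta N .
\]
The initial form of the equation is $f+u^k$. The hypersurface $\{f+u^k=0\}$ is irreducible with an isolated singularity, hence normal, and $\hat s\not\equiv0$ on it by non-vanishing. By Lemmas~\ref{lem:deg}(b) and \ref{lem:cover} it suffices that
\[
\Big(\mathbb C^n_{x,y},\ \big(1-\tfrac1k+\tfrac b{kN}\big)\{f=0\}+\tfrac1N\{\phi=0\}\Big)\quad\text{is lc at }0 .
\]
We apply Lemma~\ref{lem:cone} with weights $(p\omega_i,L)$. The degree condition is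
\[
p\sum\omega_i+L-\big(1-\tfrac1k\big)Lp=\frac{kI-a}k\ \ge\ \frac1N\Big(b\,\frac{Lp}k+\deg\phi\Big).
\]
The right side is $\le\theta$ because $\frac{Lp}k\le a_u$. The left side is $\frac75\ge\frac{27}{20}$ in (I) and $L\ge\theta$ in (II). (This is where $v$ limits $\theta$.)

It remains to check points other than $0$.
\begin{itemize}
\item At $y=0$, $x\ne0$, split off $T=y$ (Corollary~\ref{cor:split}(a)). The leading coefficient of $f$ is $f'$, and that of $\phi$ is some $c(x)$, with $y$-order $l$ and $\frac lN<1$. So we need $(1-\frac1k+\frac b{kN})\{f'=0\}+\frac1N\{c=0\}$ to be lc at $x\ne0$, where $\{f'=0\}$ is smooth.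
\item At $y\ne0$ use the slice $y=1$ (Lemma~\ref{lem:slice}). We need $(1-\frac1k+\frac b{kN})\{f'+1=0\}+\frac1N\{\phi(x,1)=0\}$ to be lc, where $\{f'+1=0\}$ is smooth.
\end{itemize}
The multiplicity of $c$, respectively of $\phi(x,1)$, is at most its degree. By \eqref{eq:deg} and $a_u\ge\frac{Lp}k\ge\frac pk$ we have $\frac b{kN}+\frac{\operatorname{mult}}N\le\frac\theta p<\frac1k$. So Lemma~\ref{lem:elem}(d) applies with $\eta=\frac1k-\frac b{kN}>0$.

\subsection{Points with \texorpdfstring{$y=0$, $w=w_0\ne0$, $x\ne0$}{y=0, w, x nonzero}}\label{ss:Z}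
Work on the cone at a point with $w=w_0$, $x=x_0\ne 0$ and split off $T=y$ (Corollary~\ref{cor:split}(b)). $F$ becomes $wf'+u^k$, which is irreducible by Lemma~\ref{lem:irr}(c) and smooth at the point since some $w_0f'_{x_i}(x_0)\ne0$. The leading coefficient $s_l(x,u,w)$ of $s$ has $\deg_u<k$, and $\frac lN<1$. Next split off $T=w-w_0$. The equation becomes $w_0f'+u^k$, and $s_l$ becomes $T^j\sigma(x,u)$ with $\frac jN\le\frac\theta a<1$, $\deg_u\sigma<k$ and $\deg\sigma\le\theta N/d_0$. The hypersurface $\{w_0f'+u^k=0\}\subset\mathbb C^n$ is irreducible (Lemma~\ref{lem:irr}(a)), smooth where $x\ne0$, and of degree $D_1$. Lemma~\ref{lem:final} concludes.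

\subsection{Points with \texorpdfstring{$y\ne0$}{y nonzero}}\label{ss:Y}
In the slice $y=1$ we have $F=w(f'+1)+u^k+Q$. Let $w_0=w(P)$ and split off $T=w-w_0$. $F$ becomes $u^k+\tilde q$ with
\[
\tilde q=Q+w_0(f'+1),
\]
and $s$ becomes $T^j\sigma(x,u)$ with $\frac jN\le\frac\theta a<1$, $0\ne\sigma$, $\deg_u\sigma<k$, $\deg\sigma\le\theta N/d_0$. Let $V=\{u^k+\tilde q=0\}\subset\mathbb C^n$. By Corollary~\ref{cor:split}(b) and non-vanishing it suffices that $V$ is irreducible, normal at $P$, and $(V,\frac1N\{\sigma=0\})$ is lc at $P$. The point $P_y=\{x=u=w=0\}$ in (II) will be treated separately.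

\paragraph{Case (I).} Here $\tilde q=x_1x_2+w_0(x_1^2+x_2^4+1)$ has degree $1$ or $2$ in $x_1$, so it is not a fifth power and $V$ is irreducible by Lemma~\ref{lem:irr}(b), of degree $5=D_1$. If $V$ is smooth at $P$, use Lemma~\ref{lem:final}.

Otherwise $u=0$, $\tilde q=0$ and
\[
x_2+2w_0x_1=0,\qquad x_1+4w_0x_2^3=0
\]
at $P$, whence $x_2=8w_0^2x_2^3$. Either $x=0$, and then $\tilde q(P)=w_0=0$ and $\tilde q=x_1x_2$; or $w_0\ne0$, $x_2^2=\frac1{8w_0^2}$, and the Hessian determinant of $\tilde q$ is $24w_0^2x_2^2-1=2$. In both cases the critical point is nondegenerate, so by the Morse lemma $\tilde q=\mathsf a\mathsf b$ in suitable local coordinates, and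
\[
V=\{u^5+\mathsf a\mathsf b=0\}=\mathbb C^2_{A,B}/\mu_5,\qquad\mathsf a=A^5,\ \mathsf b=B^5,\ u=-AB,
\]
an $A_4$ point, which is normal; the quotient is \'etale in codimension one. Write $\sigma=\sum_{b\le4}u^b\sigma_b(x)$. By \eqref{eq:deg}, $\deg\sigma_b\le\frac{\theta N-11b}{13}$, and the order of $\sigma_b$ at $P$ is at most its degree. Upstairs $u^b\sigma_b$ has order $2b+5\operatorname{ord}\sigma_b$ and involves only monomials $A^{b+5i}B^{b+5j}$, so terms with different $b$ have no monomial in common. Choosing $b$ with $\sigma_b\ne0$, we see that the order of $\sigma$ upstairs is at most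
\[
2b+\tfrac5{13}(\theta N-11b)\ \le\ \tfrac5{13}\theta N=\tfrac{27}{52}N<N .
\]
Lc follows from Lemmas~\ref{lem:elem}(c) and \ref{lem:cover}.

\paragraph{Case (II), $P\ne P_y$.} Here $\tilde q=q+w_0$ with $q=\sum(c_i+w_0)x_i^{m_i}$. As the $c_i$ are distinct, at most one coefficient of $q$ vanishes, so $\tilde q$ is not constant. If $w_0\ne0$, then at a critical point of $\tilde q$ every term of $q$ vanishes, so $\tilde q=w_0\ne0$ there; thus $\{\tilde q=0\}$ is smooth, and so is $V$. If $w_0=0$, then $\tilde q=Q$ and $V$ is smooth off the origin, which is $P_y$. In both cases $\tilde q$ is squarefree, $V$ is irreducible of degree $\le L=D_1$ and smooth at $P$, and Lemma~\ref{lem:final} applies.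

\paragraph{Case (II), $P=P_y$.} Near $P_y$ the slice $y=1$ is smooth with coordinates $(x,u)$, and
\[
w=-\frac{\bar W}{1+f'},\qquad\bar W=u^k+Q .
\]
The new difficulty is that powers of $w$ are no longer an independent product factor, because $w$ is a function of $(x,u)$ here. We first pass to a homogeneous situation and then make $w$ independent again by taking a graph.

Give $(x_i,u)$ the weights $(\omega_i,\tau)$, so $\bar W$ is homogeneous of degree $L$. Write $s|_{y=1}=\sum_jw^js_j(x,u)$ with $\deg_us_j<k$. By \eqref{eq:deg} and $a_u\ge\tau p$, every $s_j$ has weighted degree, hence also usual degree, $\le\theta N/p$, and $j\le\frac{\theta N}{2L}$. The ring $\mathbb C[x,u]$ is free over $\mathbb C[x,u^k]=\mathbb C[x,\bar W]$ with basis $1,u,\dots,u^{k-1}$; so the products $x^\kappa\bar W^ju^b$ with $b<k$ are linearly independent. Hence the initial form of $s|_X=\sum_j(-\bar W)^j(1+f')^{-j}s_j$ is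
\[
H=\sum_{j\in\mathcal J}(-\bar W)^j\hat s_j\ne0,
\]
where $\mathcal J$ is the set of $j$ with $s_j\ne0$ and $jL+\deg\hat s_j$ minimal. Its degree is $\le\frac{\theta N}2+\frac{\theta N}p$. By Lemma~\ref{lem:deg}(a) it suffices that $(\mathbb C^n,\frac1N\{H=0\})$ is lc at $0$, and we use Lemma~\ref{lem:cone}. The degree condition $\sum\omega_i+\tau=L\ge\frac\theta2+\frac\theta p$ holds, since $\theta<L$ and $\frac\theta p\le\frac1L$.

Now let $(x_0,u_0)\ne0$ and $\bar W_0=\bar W(x_0,u_0)$. Embed $\mathbb C^n$ as the graph $\{T-(\bar W-\bar W_0)=0\}\subset\mathbb C^{n+1}_{x,u,T}$. On it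
\[
H=\sum_{j\in\mathcal J}(-1)^j(T+\bar W_0)^j\hat s_j=\sum_jT^jh_j(x,u),\qquad\deg_uh_j<k,\quad\deg h_j\le\tfrac{\theta N}p,
\]
with not all $h_j$ zero, and $j\le\frac{\theta N}{2L}<N$. Split off $T$ (Corollary~\ref{cor:split}(b)). The graph becomes $\{\bar W=\bar W_0\}\subset\mathbb C^n$, and $H$ becomes $T^{j_0}h_{j_0}$. The polynomial $Q-\bar W_0$ has zero divisor smooth off $0$, so it is squarefree and $\{u^k+Q-\bar W_0=0\}$ is irreducible, of degree $L=D_1$. It is smooth off the origin, in particular at $(x_0,u_0)$. Lemma~\ref{lem:final} concludes.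

\section{The stratum \texorpdfstring{$y=w=0$}{y=w=0}}\label{sec:stratum}

Here $u=0$ and $x=x_0\ne0$. Along this stratum the divisor $\{w=0\}$ is singular, so $w$ and $y$ have to be handled together. We first eliminate $u$ by a degeneration and a cyclic cover; the resulting pair in $(x,y,w)$ is then treated by a toric computation in (I) and by a weighted blow-up of $\{y=w=0\}$ in (II).

\subsection{Reduction to a pair in \texorpdfstring{$(x,y,w)$}{(x,y,w)}}
Use the weights $(x,y,u,w)=(0,k,e,ke)$ on the cone. The terms $wf'$, $u^k$, $Qy^e$ have weight $ke$ and $wy^p$ has weight $ke+kp$, so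
\[
\hat F=wf'+u^k+Qy^e .
\]
$X_\infty=\{\hat F=0\}$ is irreducible by Lemma~\ref{lem:irr}(c). At a singular point with $x\ne0$ we have $f'=u=0$, $Qy^{e-1}=0$ and $wf'_{x_i}+Q_{x_i}y^e=0$. In (I), $y\ne0$ would give $x_1x_2=f'=0$, so $x=0$; thus $y=0$, and then $w=0$. In (II), $f'=0$ and $x\ne0$ imply that at least two $x_i$ are nonzero, and for these $m_ix_i^{m_i-1}(w+c_iy^2)=0$; as the $c_i$ are distinct, $y=w=0$. So for $x\ne0$ the singular locus is $\{y=u=w=f'=0\}$, of codimension $3$ in $X_\infty$, and $X_\infty$ is normal there.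

The monomials of $\hat s$ have constant weight $eb+k(l+ej)$, where $j$ is the exponent of $w$. Since $\gcd(k,e)=1$ and $0\le b<k$, both $b$ and $\nu:=l+ej$ are constant, so
\[
\hat s=u^bh,\qquad h=\sum_jc_j(x)\,w^jy^{\nu-ej}\ne0 .
\]
By non-vanishing $\hat s\not\equiv0$ on $X_\infty$. Put $\beta_0=\frac b{kN}$ and $B_\infty=\{wf'+Qy^e=0\}$, which is irreducible by Lemma~\ref{lem:irr}(c), since $f'$ and $Qy^e$ are coprime. By Lemmas~\ref{lem:deg}(b) and \ref{lem:cover} it suffices that
\begin{equation}\label{eq:Pi}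
\Pi=\big(1-\tfrac1k+\beta_0\big)B_\infty+\tfrac1N\{h=0\}\ \text{ on }(\mathbb C^{n-1}_x\setminus0)\times\mathbb C^2_{y,w}\ \text{ is lc at }(x_0,0,0).
\end{equation}
All equations are quasi-homogeneous for the original weights of $(x,y,w)$; in particular each $c_j$ is $\omega$-homogeneous.

\subsection{Case (I): a toric computation}
Pass to the slice $x_2=1$ if $x_{0,2}\ne0$ and to $x_1=1$ otherwise (Lemma~\ref{lem:slice}), and let $\zeta$ be a local coordinate on the resulting $x$-line, vanishing at $x_0$. Up to units, with $\mu$ a unit, the equation $wf'+x_1x_2y^4$ of $B_\infty$ is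
\begin{itemize}
\item type 1: $w+\mu y^4$, if $f'(x_0)\ne0\ne x_1x_2(x_0)$;
\item type 2: $w+\mu\zeta y^4$, if $x_1=0$ or $x_2=0$ at $x_0$, with $\zeta$ that coordinate (then $f'(x_0)\ne0$);
\item type 3: $w\zeta+\mu y^4$, if $f'(x_0)=0$, with $\zeta=f'|_{x_2=1}=x_1^2+1$ (then $x_1x_2(x_0)\ne0$).
\end{itemize}
For $c_j\ne0$ write $c_j=\zeta^{o_j}\cdot$unit. The form $c_j$ is, up to a constant, a product of factors $x_1$, $x_2$, $x_1-\lambda x_2^2$ of degrees $26,13,26$, and each vanishes to order at most $1$ at $x_0$ in the slice. So $13\,o_j\le\deg c_j$, and \eqref{eq:deg} gives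
\begin{equation}\label{eq:oj}
13\,o_j+3j+4(\nu-4j)+11b\ \le\ \tfrac{27}{20}N\qquad(c_j\ne0).
\end{equation}

Apply Lemma~\ref{lem:deg}(a) with weights $(w,\zeta,y)=(4,1,1)$, $(5,1,1)$, $(1,3,1)$ in types 1, 2, 3. The equation of $B_\infty$ becomes $\psi_{\mu_0}$ with $\mu_0\ne0$, where
\[
\psi_\mu=M_1-\mu M_2,\qquad(M_1,M_2)=(w,\,y^4),\quad(w,\,\zeta y^4),\quad(w\zeta,\,y^4)
\]
in the three types. The weight of the $j$-th term of $h$ is $o_j+\nu$, $o_j+j+\nu$, $3(o_j-j)+\nu$, so the initial form of $h$ comes from the terms with $o_j$, $o_j+j$, $o_j-j$ minimal. Let $j_1\le j_2$ be the smallest and largest such $j$ and $R=j_2-j_1$. Taking out common factors leaves a binary form of degree $R$ in $(M_1,M_2)$ whose two extreme coefficients are nonzero. Hence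
\[
\hat h=\mathrm{const}\cdot w^A\zeta^By^C\prod_{r=1}^R\psi_{\mu_r},\qquad\mu_r\ne0,\quad A=j_1,\quad C=\nu-4j_2,\quad B\le o_{j_2},
\]
where $B=o_{j_2}$ in types 1, 2 and $B=o_{j_1}\le o_{j_2}$ in type 3. Put $\delta_w=\frac AN$, $\delta_\zeta=\frac BN$, $\delta_y=\frac CN$, $\rho=\frac RN$. As $b=5\beta_0N$ and $j_2=A+R$, \eqref{eq:oj} at $j_2$ gives
\[
13\delta_\zeta+3(\delta_w+\rho)+4\delta_y+55\beta_0\le\tfrac{27}{20},
\]
so
\begin{equation}\label{eq:deltas}
\delta_w+\rho+\tfrac14\delta_y+\beta_0\le\tfrac9{20},\qquad\delta_\zeta\le\tfrac{27}{260},\qquad\delta_y\le\tfrac{27}{80},\qquad\beta_0\le\tfrac{27}{1100}.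
\end{equation}
From \eqref{eq:oj} at $j_1$, where $\nu-4j_1=C+4R$, we get $16\rho\le\frac{27}{20}$, i.e.\ $\rho\le\frac{27}{320}$. So
\[
K:=\tfrac45+\beta_0+\rho<\tfrac{91}{100}.
\]
We must show that the pair
\begin{equation}\label{eq:toricpair}
\Big(\mathbb C^3_{w,\zeta,y},\ \delta_w\{w=0\}+\delta_\zeta\{\zeta=0\}+\delta_y\{y=0\}+\sum_\mu K_\mu\{\psi_\mu=0\}\Big)
\end{equation}
is lc at $0$, where the $K_\mu\ge0$ come from $\frac45+\beta_0$ on $\psi_{\mu_0}$ and $\frac1N$ on each $\psi_{\mu_r}$; the distinct $\mu$ are finitely many and nonzero, and $\sum K_\mu=K$.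

\begin{lemma}\label{lem:toricpair}
A pair \eqref{eq:toricpair} with $\delta_w,\delta_\zeta,\delta_y,K_\mu\ge0$, finitely many distinct $\mu\ne0$, and $K=\sum K_\mu\le1$ is lc if for all $\lambda=(\lambda_w,\lambda_\zeta,\lambda_y)\in\mathbb R^3_{\ge0}$
\[
\lambda_w+\lambda_\zeta+\lambda_y\ \ge\ \delta_w\lambda_w+\delta_\zeta\lambda_\zeta+\delta_y\lambda_y+K\min(\lambda(M_1),\lambda(M_2)),
\]
where $\lambda(M)$ denotes the $\lambda$-weight of a monomial $M$.
\end{lemma}
\begin{proof}
Take a smooth proper toric modification of $\mathbb C^3$ whose fan refines the subdivision of the orthant by $\lambda(M_1)=\lambda(M_2)$. In each chart $M_1/M_2$ or its inverse is a nonconstant monomial $\chi=\prod z_i^{k_i}$ with $k_i\ge0$, and $\psi_\mu$ is, up to a constant, a monomial times $\chi-\mathrm{const}$, with a nonzero constant. The strict transforms $\{\chi=\mathrm{const}\}$ are smooth, as $d\chi=\chi\sum k_i\,dz_i/z_i\ne0$ on them. They are pairwise disjoint, disjoint from $\{z_i=0\}$ if $k_i>0$, and transversal to the other toric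 divisors. So this is a log resolution. The toric divisor of a primitive $\lambda$ has log discrepancy $\lambda_w+\lambda_\zeta+\lambda_y$ over $\mathbb C^3$, and $\psi_\mu$ vanishes on it to order $\min(\lambda(M_1),\lambda(M_2))$. The inequality says that its coefficient in the crepant pullback is $\le1$, and $K_\mu\le K\le1$.
\end{proof}

To verify the inequality, let $\sigma_0=K-\frac{1-\delta_y}4\in[0,K]$ and use $K\min(\lambda(M_1),\lambda(M_2))\le\sigma_0\lambda(M_1)+(K-\sigma_0)\lambda(M_2)$. After this substitution it suffices that each of $\lambda_w,\lambda_\zeta,\lambda_y$ has coefficient $\le1$ on the right.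
\begin{itemize}
\item $\lambda_y$: $\delta_y+4(K-\sigma_0)=1$.
\item $\lambda_w$: $\delta_w+\sigma_0\le1$ is equivalent to $\delta_w+\beta_0+\rho+\frac14\delta_y\le\frac9{20}$, which is part of \eqref{eq:deltas}.
\item $\lambda_\zeta$: in type 1, $\delta_\zeta\le1$. In type 2, $\delta_\zeta+\frac{1-\delta_y}4\le1$. In type 3, $\delta_\zeta+\sigma_0\le\frac{27}{260}+\frac{91}{100}-\frac14+\frac{27}{320}<1$.
\end{itemize}
(For $D=\frac\theta a\{w=0\}$ the second condition is an equality; this is what fixes $\theta$ in case (I).) So \eqref{eq:Pi} holds in case (I).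

\subsection{Case (II): a weighted blow-up}
Now $e=2$, $a=2L$, and by \eqref{eq:deg} all nonzero $c_j$ have the same $\omega$-degree $\xi$, with $p\xi+L\nu+a_ub=\theta N$. Put $\eta=\frac1k-\frac1p$. Since $ka_u=L(p+2)$ and $\theta<L$,
\begin{equation}\label{eq:IIbounds}
\frac\nu N\le\frac\theta L<1,\qquad\frac\xi N\le\frac\theta p\le\frac Lp\le\eta,\qquad\beta_0\le\frac\theta{ka_u}\le\frac1p,\qquad j\le\frac\nu2,\qquad1-\frac1k+\beta_0\le1-\eta .
\end{equation}
Here $\frac Lp\le\eta$ because $p\ge L^2$ and $\frac1k=\frac\tau L$ with $\tau\ge6$, so $\frac Lp\le\frac1L\le\frac\tau L-\frac1{L^2}\le\eta$. Since $\omega_i\ge1$, a nonzero polynomial whose monomials have $\omega$-degree $\le\xi$ has multiplicity $\le\xi$ at every point. So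
\begin{equation}\label{eq:xi}
\text{a nonzero polynomial $c$ in the $x_i$ of $\omega$-degree $\le\xi$ satisfies }\ \tfrac1N\operatorname{mult}c\le\eta\ \text{ everywhere.}
\end{equation}
By Lemma~\ref{lem:elem}(d) and the last part of \eqref{eq:IIbounds}, $(1-\frac1k+\beta_0)\{q=0\}+\frac1N\{c=0\}$ is therefore lc wherever $q\ne0$ or $\{q=0\}$ is smooth. The following steps all reduce to this.

Blow up $\{y=w=0\}$ with weights $(1,2)$; the exceptional divisor $\mathcal E$ has log discrepancy $3$. The equation $wf'+Qy^2$ has weight $2$ and $h$ has weight $\nu$, so the crepant pullback of $\Pi$ has along $\mathcal E$ the coefficient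
\[
2\big(1-\tfrac1k+\beta_0\big)+\tfrac\nu N-2\ \le\ \tfrac\nu N\le\tfrac\theta L<1 ,
\]
as $\beta_0\le\frac1p<\frac1k$. So it suffices that the pair obtained by raising this coefficient to $1$ is lc along the part of $\mathcal E$ over $x\ne0$. There are two charts:
\begin{itemize}
\item A: $w=\gamma y^2$, with coordinates $(x,\gamma,y)$ and $\mathcal E=\{y=0\}$;
\item B: $w=t^2$, $y=y't$, with coordinates $(x,y',t)$ modulo $\mu_2$ acting by $-1$ on $(y',t)$ (\'etale in codimension one), $\mathcal E=\{t=0\}$; on $\mathcal E$ only $y'=0$ is not covered by A.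
\end{itemize}
The strict transforms do not involve $y$, respectively $t$. By Lemmas~\ref{lem:elem}(b) and \ref{lem:cover} it suffices that for $x\ne0$ the following boundaries are lc:
\begin{align*}
\text{A:}&\quad\big(1-\tfrac1k+\beta_0\big)\{\gamma f'+Q=0\}+\tfrac1N\Big\{\sum_jc_j\gamma^j=0\Big\},\\
\text{B (at $y'=0$):}&\quad\big(1-\tfrac1k+\beta_0\big)\{f'+Qy'^2=0\}+\tfrac1N\Big\{\sum_jc_jy'^{\nu-2j}=0\Big\}.
\end{align*}

\paragraph{Chart B.} Split off $y'$ (Corollary~\ref{cor:split}(a)). This leaves $(1-\frac1k+\beta_0)\{f'=0\}+\frac1N\{c=0\}$, where $c$ is one of the $c_j$, with $y'$-order $l\le\nu$, so $\frac lN<1$. As $\{f'=0\}$ is smooth at $x\ne0$, lc follows from \eqref{eq:xi} and Lemma~\ref{lem:elem}(d).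

\paragraph{Chart A, general points.} At $(x_0,\gamma_0)$ put $T=\gamma-\gamma_0$ and $q=Q+\gamma_0f'=\sum(c_i+\gamma_0)x_i^{m_i}$, where at most one coefficient vanishes. The divisors are $\{q+Tf'=0\}$ and $\{\sum_j\tilde c_jT^j=0\}$, with $\tilde c_j$ zero or $\omega$-homogeneous of degree $\xi$, not all zero, and $j\le\frac\nu2$. If $q(x_0)\ne0$ or $\{q=0\}$ is smooth at $x_0$, split off $T$. We get $(1-\frac1k+\beta_0)\{q=0\}+\frac1N\{\tilde c_{j_0}=0\}$ with $\frac{j_0}N\le1$, which is lc by \eqref{eq:xi} and Lemma~\ref{lem:elem}(d).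

\paragraph{Chart A, axis points.} Otherwise $(c_i+\gamma_0)x_{0,i}^{m_i-1}=0$ for all $i$. As the $c_i$ are distinct and $x_0\ne0$, $x_0$ lies on the $i$-th axis for some $i$, and $\gamma_0=-c_i$. All equations are homogeneous in $x$ for the weights $\omega$ (with $\gamma$ of weight $0$), so by Lemma~\ref{lem:slice} we may pass to the slice $x_i=1$, with $x_0$ as its origin. Let $x'=(x_r)_{r\ne i}$. In the slice
\[
q+Tf'=\hat q+T+T\sum_{r\ne i}x_r^{m_r},\qquad\hat q=\sum_{r\ne i}b_rx_r^{m_r},\quad b_r=c_r-c_i\ne0 .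
\]
Give $x_r$ the weight $\omega_r$ and $T$ the weight $L$. The initial form of the first function is $\hat q+T$. The nonzero $\tilde c_j|_{x_i=1}$ have only monomials of weight $\le\xi$, so the second function has initial form $H_0=\sum_j\hat c_j(x')T^j\ne0$ of degree $\le L\frac\nu2+\xi$, with all $\hat c_j$ of $\omega$-degree $\le\xi$. By Lemmas~\ref{lem:deg}(a) and \ref{lem:cone} it suffices to check the following for $(1-\frac1k+\beta_0)\{\hat q+T=0\}+\frac1N\{H_0=0\}$.

\emph{Degree condition.} Since $\sum\omega_r=L-\frac Lk$ and $\omega_i\le\frac L2$,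
\[
\sum_{r\ne i}\omega_r+L-L\big(1-\tfrac1k+\beta_0\big)=L-\omega_i-L\beta_0\ \ge\ \tfrac L2-\tfrac Lp,\qquad\tfrac1N\deg H_0\le\tfrac\theta2+\tfrac Lp .
\]
So the condition holds if $\frac{L-\theta}2\ge\frac{2L}p$, which is part of \eqref{eq:p}. (This is the only place where that part of \eqref{eq:p} is used.)

\emph{Points with $T=0$, $x'\ne0$.} Split off $T$. We get $\{\hat q=0\}$, which is smooth at $x'\ne0$ because all $b_r\ne0$, and $T^{j_0}\hat c_{j_0}$ with $\frac{j_0}N\le1$. Lc follows from \eqref{eq:xi} and Lemma~\ref{lem:elem}(d).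

\emph{Points with $T=T_0\ne0$.} Split off $T'=T-T_0$. We get $\{\hat q+T_0=0\}$, which is smooth, since $\hat q=0$ at a critical point of $\hat q$; and $T'^{j_0}\breve c(x')$ with $\frac{j_0}N\le1$ and $\breve c\ne0$ of $\omega$-degree $\le\xi$. Lc follows in the same way.

This proves \eqref{eq:Pi} in case (II), and with it Proposition~\ref{prop:lc}.\qed

\subsection{End of the proof of Theorem B}
By Lemma~\ref{lem:unstable}, $X$ is K-unstable in both cases, and by Proposition~\ref{prop:lc}, $\alpha(X)\ge\theta/I$ (under \eqref{eq:p} in case (II)).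

\emph{Case} (I). We get $\alpha(X_{55})\ge\frac{27}{40}$. Conversely, let $W=\{w=0\}$, so $\frac23W\sim_{\mathbb Q}-K_X$. At a general point of $y=u=w=0$ we have $f'\ne0\ne Q$, so the cone is smooth with local coordinates $(x,y,u)$, and $W$ is $u^5+Qy^4=0$ with $Q$ a unit. The weights $(4,5)$ for $(u,y)$ give log discrepancy $9$ and order $20$. So $\operatorname{lct}(X;\frac23W)\le\frac32\cdot\frac9{20}=\frac{27}{40}$, and
\[
\alpha(X_{55})=\tfrac{27}{40}\in\big(\tfrac23,\tfrac34\big).
\]

\emph{Case} (II). For $p=jL-1$ satisfying \eqref{eq:p} we have $c_0\le\alpha(X_p)\le\frac{2n-1}{2n+1}$, the upper bound by Lemma~\ref{lem:unstable}. Here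
\[
\frac{n-1}n<c_0<\frac{2n-1}{2n+1}<\frac n{n+1};
\]
the interval for $c_0$ is nonempty since $(n-1)(2n+1)=2n^2-n-1<n(2n-1)$, and the last inequality is $(2n-1)(n+1)=2n^2+n-1<n(2n+1)$. So $\alpha(X_p)\in(\frac{n-1}n,\frac n{n+1})$ for $p\gg0$. As $c_0<\frac{2n-1}{2n+1}$ was arbitrary, $\alpha(X_p)\to\frac{2n-1}{2n+1}$ as $p\to\infty$. Together with Section~\ref{sec:surface} this proves Theorem B.\qed

\begin{thebibliography}{9}
\bibitem{BB} Berman--Berndtsson (existence of K\"ahler--Einstein metrics on toric $\mathbb Q$-Fano varieties with barycenter $0$).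
\bibitem{Ber} Berman (K-polystability of K\"ahler--Einstein $\mathbb Q$-Fano varieties).
\bibitem{DK} Demailly--Koll\'ar (lower semicontinuity of the log canonical threshold).
\bibitem{Kaw} Kawakita (inversion of adjunction).
\bibitem{KM} Koll\'ar--Mori, 5.20.
\bibitem{Liu} Liu, \emph{The volume of singular K\"ahler--Einstein Fano varieties}, Thm 3.
\bibitem{LZ} Yuchen Liu, Ziquan Zhuang, \emph{On the sharpness of Tian's criterion for K-stability}, arXiv:1903.04719 (2019).
\end{thebibliography}

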